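\title{Tarski biconditionals and extensions of $\mathsf{S}^1_2$}

\begin{abstract}
Let $A$ be a finitely axiomatized, consistent, sequential theory, let $N$ be an interpretation of the bounded arithmetic $\mathsf{S}^1_2$ in $A$, and let $A+\mathsf{TB}^-_N$ be $A$ together with the Tarski biconditionals $\mathsf{T}(\ulcorner\varphi\urcorner)\leftrightarrow\varphi$ for a new predicate $\mathsf{T}$. It has been conjectured that no extension of $\mathsf{S}^1_2$ in its own language is mutually interpretable with $A+\mathsf{TB}^-_N$. We refute this with an explicit $A$, and then show that for every $A$ and $N$ there is a consistent, p-time axiomatized extension of $\mathsf{S}^1_2$ that is mutually interpretable with $A+\mathsf{TB}^-_N$. The truth values are stored as the binary digits of one number, and this number is written into the place where a tower of four exponentials ceases to exist. A dichotomy on cuts replaces the missing induction for $\mathsf{T}$.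
\end{abstract}

\section{Introduction}\label{sec:intro}

A theory that contains a little arithmetic can name its own sentences, but by Tarski's theorem it cannot define which of them are true. The weakest remedy is to add a new predicate $\mathsf{T}$ and, for each sentence $\varphi$ of the old language, an axiom saying that $\mathsf{T}$ holds of the code of $\varphi$ if and only if $\varphi$. We ask whether the strength of the resulting theory, measured by interpretability, can be matched by a theory of pure arithmetic.

\subsection*{The problem and the results}

Let $A$ be a finitely axiomatized, consistent, sequential first-order theory, and let $N:\mathsf{S}^1_2\lhd A$ be an interpretation of Buss' bounded arithmetic $\mathsf{S}^1_2$ in $A$; these notions are recalled in Section~\ref{sec:prelim}. Say $N$ is $m$-dimensional: numbers are represented by the tuples $\vec x=(x_1,\dots,x_m)$ that satisfy a domain formula $\delta_N(\vec x)$, and the symbols of $\mathsf{S}^1_2$, including equality, are translated by formulas of the language of $A$. The $N$-translation of an arithmetical formula $\psi(y)$ is written $\psi^N(\vec x)$.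

Fix a standard, efficient G\"odel numbering $\varphi\mapsto\ulcorner\varphi\urcorner$ of the sentences of the language of $A$, and fix standard, efficient numerals: for each natural number $n$ an arithmetical formula $\underline n(y)$ with $\mathsf{S}^1_2\vdash\exists!y\,\underline n(y)$. About numerals we use only that $\mathsf{S}^1_2\vdash\underline n(y)\leftrightarrow y=\overline n$, where $\overline n$ is the canonical dyadic term for $n$. Let $\mathsf{T}$ be a new $m$-ary predicate symbol. The theory $A+\mathsf{TB}^-_N$, in the language of $A$ expanded by $\mathsf{T}$, is axiomatized by $A$ and the \emph{Tarski biconditionals}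
\[
\forall\vec x\,\Big(\big(\delta_N(\vec x)\wedge(\underline{\ulcorner\varphi\urcorner})^N(\vec x)\big)\to\big(\mathsf{T}(\vec x)\leftrightarrow\varphi\big)\Big),
\]
where $\varphi$ ranges over the sentences of the language of $A$, which do not contain $\mathsf{T}$. Two theories are \emph{mutually interpretable} if each interprets the other. An \emph{extension of $\mathsf{S}^1_2$} is a theory in the language of $\mathsf{S}^1_2$ that contains $\mathsf{S}^1_2$. The following conjecture is posed in \cite{VisserEnayat}.

\begin{quote}
\textbf{Conjecture.} \emph{If $A$ is finitely axiomatized, consistent and sequential and $N:\mathsf{S}^1_2\lhd A$, then no extension of $\mathsf{S}^1_2$ is mutually interpretable with $A+\mathsf{TB}^-_N$.}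
\end{quote}

\begin{theorem}\label{thm:one}
There is a finitely axiomatized, consistent, sequential theory $A$, a finite extension of $\mathsf{S}^1_2$ in the language of $\mathsf{S}^1_2$, such that for $N$ the identity interpretation, $A+\mathsf{TB}^-_N$ is mutually interpretable with a consistent, p-time axiomatized extension of $\mathsf{S}^1_2$. Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:two}
For every finitely axiomatized, consistent, sequential $A$ and every $N:\mathsf{S}^1_2\lhd A$, the theory $A+\mathsf{TB}^-_N$ is mutually interpretable with a consistent, p-time axiomatized extension of $\mathsf{S}^1_2$.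
\end{theorem}

The theory $A$ of Theorem~\ref{thm:one} is $\mathsf{S}^1_2$ with the axiom that there is a largest $w$ for which $2^{2^{2^{2^w}}}$ exists. Theorem~\ref{thm:two} contains Theorem~\ref{thm:one}, but we prove Theorem~\ref{thm:one} separately (Sections~\ref{sec:writing}--\ref{sec:counter}): its proof shows the method without changes of coordinates, and it needs from the literature only the two propositions of Section~\ref{sec:prelim}.

\subsection*{What the biconditionals add}

\begin{remark}\label{rem:basic}
\begin{enumerate}
\item Every model $M$ of $A$ expands to a model of $A+\mathsf{TB}^-_N$: let $\mathsf{T}$ hold of $\vec x$ if $\vec x$ satisfies $\delta_N\wedge(\underline{\ulcorner\varphi\urcorner})^N$ for some $\varphi$ true in $M$. No tuple represents two numerals, because $\mathsf{S}^1_2$ proves distinct numerals distinct. So $A+\mathsf{TB}^-_N$ is consistent and conservative over $A$.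
\item The biconditionals for $\varphi_1,\dots,\varphi_k$ are provable in $A$ if $\mathsf{T}(\vec x)$ is replaced by the formula $\bigvee_i\big((\underline{\ulcorner\varphi_i\urcorner})^N(\vec x)\wedge\varphi_i\big)$.
\item By Tarski's theorem, no formula of $A$ can replace $\mathsf{T}$ in all biconditionals at once.
\end{enumerate}
\end{remark}

Thus $\mathsf{T}$ holds an infinite sequence of bits. The theory $A$ can define any finite number of them but not the whole sequence, and no axiom gives induction for $\mathsf{T}$ or says anything about $\mathsf{T}$ at nonstandard codes.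

Here is why one would guess that the conjecture holds. Put $D=A+\mathsf{TB}^-_N$. An extension of $\mathsf{S}^1_2$ that interprets $D$ must define a model of $A$ and, by one arithmetical formula, the truth values of all sentences in it. The evident way to get this is a Henkin construction: $W=\mathsf{S}^1_2+\mathrm{Con}(D)$ interprets $D$ (Proposition~\ref{prop:iel}). But $W$ is too strong, for $D$ does not interpret $W$. Suppose it did. As $W$ is finitely axiomatized, the interpretation is witnessed by finitely many $D$-proofs, and translation turns refutations of $W$ into refutations of $D$ in polynomial time, verifiably in $\mathsf{S}^1_2$. So $W\vdash\mathrm{Con}(W)$, and $W$ is inconsistent by the second incompleteness theorem, although it is true in $\mathbb{N}$. An arithmetical partner of $D$ must therefore define truth in an internal model of $A$ and still be weak enough to be interpreted in $D$, where $\mathsf{T}$ is almost inert.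

\subsection*{The idea}

We store the truth values as the binary digits of a single number $t$. This raises two difficulties.

\emph{Writing.} An extension of $\mathsf{S}^1_2$ has no constant for $t$, so $t$ must be definable without parameters. By Tarski's theorem such a $t$ cannot code the truth of the model in which it is defined. It can code the truth of a smaller structure $I$, provided that $I$ is definable as well and is fixed before $t$ is chosen. Section~\ref{sec:writing} shows how to cut off a model of $\mathsf{S}^1_2$ so that the shape of what remains defines a prescribed number and a prescribed initial segment, independently of each other.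

\emph{Reading.} The theory $D$ must produce $t$ from $\mathsf{T}$ without induction. Section~\ref{sec:reading} considers the class $Q$ of those $x$ for which the bits below $x$ are coded by a number. Either $Q$ contains a definable nonstandard element, and we stop there, or $Q$ is a cut on which the target theory is consistent, and the Henkin construction becomes available after all.

Sections~\ref{sec:theta} and~\ref{sec:general} carry the argument over to arbitrary $A$ and $N$.

\section{Preliminaries}\label{sec:prelim}

Results quoted from the literature are stated as propositions; lemmas are proved here.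

\subsection*{Interpretations}

Signatures are finite. A \emph{translation} $K$ of dimension $d$ from the language of $W$ into the language of $D$ consists of a domain formula $\delta_K$ in $d$ variables and of formulas that translate equality, the relation symbols, and the graphs of the function symbols. It induces a map $\varphi\mapsto\varphi^K$, which commutes with the connectives, relativizes quantifiers to $\delta_K$, and is computable in polynomial time. In a structure $M$ for the language of $D$, the formulas of $K$ may define a structure $K(M)$: the domain is nonempty, the translated equality is a congruence, the translated graphs are graphs of total functions, and $K(M)$ is the quotient. Then $K(M)\models\varphi$ if and only if $M\models\varphi^K$. We call $K$ an \emph{interpretation} of $W$ in $D$, written $K:W\lhd D$, if $K(M)$ is a model of $W$ for every $M\models D$. By the completeness theorem this means that $D$ proves the conditions just listed and the translations of the axioms of $W$. Interpretations compose, and they have no parameters unless we say so.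

We argue in an arbitrary model $M$ of the theory at hand. Every object is given by a formula that does not depend on $M$, so the arguments are statements about interpretations. A subset of $K(M)$ is \emph{definable} if it is given by a formula of the language of $M$, which may contain extra predicates such as $\mathsf{T}$, and this formula respects the translated equality. A definable substructure of $K(M)$ is again given by a translation of dimension $d$.

\begin{lemma}[Definition by cases]\label{lem:cases}
Let $\chi$ be a sentence of the language of $D$, and let $K_1,K_2$ be translations of the same dimension such that $K_1:W\lhd D+\chi$ and $K_2:W\lhd D+\neg\chi$. Then $D$ interprets $W$.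
\end{lemma}

\begin{proof}
Let $K$ have domain formula $(\chi\wedge\delta_{K_1})\vee(\neg\chi\wedge\delta_{K_2})$, and define the translations of equality and of all symbols by the same case distinction. Then $K(M)=K_1(M)$ if $M\models\chi$, and $K(M)=K_2(M)$ otherwise.
\end{proof}

A theory $D$ is \emph{sequential} if it has a formula $x\in y$ for which it proves $\exists y\,\forall x\,\neg\,x\in y$ and $\forall x\,\forall y\,\exists z\,\forall v\,(v\in z\leftrightarrow(v\in y\vee v=x))$. Such a theory can collect any of its objects into finite sets. Adding axioms or symbols to a sequential theory leaves it sequential.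

\subsection*{The theory $\mathsf{S}^1_2$}

The language of $\mathsf{S}^1_2$ has the symbols $0,S,+,\cdot,\le$, $\lfloor x/2\rfloor$, the binary length $|x|$, and $x\#y=2^{|x|\cdot|y|}$. A quantifier is \emph{bounded} if it has the form $\forall x\le s$ or $\exists x\le s$ with $s$ a term, and \emph{sharply bounded} if $s$ has the form $|s'|$. The $\Sigma^b_1$-formulas are built from formulas with only sharply bounded quantifiers by $\wedge$, $\vee$, sharply bounded quantifiers and bounded existential quantifiers. A formula is $\Delta^b_1$ if $\mathsf{S}^1_2$ proves both it and its negation equivalent to $\Sigma^b_1$-formulas; we always write such a formula in a bounded form. The axioms of $\mathsf{S}^1_2$ are a finite set BASIC of universal sentences that fix the meaning of the symbols, and the scheme PIND,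
\[
\varphi(0)\wedge\forall x\,\big(\varphi(\lfloor x/2\rfloor)\to\varphi(x)\big)\to\forall x\,\varphi(x),\qquad\varphi\in\Sigma^b_1.
\]

\begin{proposition}\label{prop:S12}
\begin{enumerate}
\item $\mathsf{S}^1_2$ is finitely axiomatizable and sequential (Buss; H\'ajek--Pudl\'ak).
\item $\mathsf{S}^1_2$ proves induction up to lengths, LIND, for $\varphi\in\Sigma^b_1$:
\[
\varphi(0)\wedge\forall x<|a|\,\big(\varphi(x)\to\varphi(x+1)\big)\to\varphi(|a|).
\]
\item Every p-time function $f$ has a $\Sigma^b_1$-definition that $\mathsf{S}^1_2$ proves total and evaluates correctly at numerals: $\mathsf{S}^1_2\vdash f(\overline n)=\overline{f(n)}$. Every p-time set has a $\Delta^b_1$-definition, and $\mathsf{S}^1_2$ proves the true $\Delta^b_1$-statements about numerals.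
\end{enumerate}
\end{proposition}

In a model of $\mathsf{S}^1_2$ the values of the terms $\overline n$ are the \emph{standard} numbers; we write $n$ for the value of $\overline n$. An element is \emph{nonstandard} if it exceeds all standard numbers.

Exponentiation need not be total. The relation $y=2^x$ has the bounded definition $\exists z\le y\,(|z|=x\wedge y=1\#z)$, so $2^x$ exists, written $2^x{\downarrow}$, exactly if $x$ is a length. The domain of exponentiation is closed downward, and on it exponentiation is increasing and satisfies $2^{x+y}=2^x2^y$. For standard $k$ put $2^x_0=x$ and $2^x_{k+1}=2^{2^x_k}$. We write $\mathrm{Bit}(i,t)$ for the $i$-th binary digit of $t$, a p-time function; it equals $\lfloor t/2^i\rfloor\bmod 2$ whenever $2^i$ exists.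

\begin{lemma}[Bits and minima below a length]\label{lem:bits}
Work in $\mathsf{S}^1_2$, and let $x\le c$, where $2^c$ exists.
\begin{enumerate}
\item If $t,t'<2^x$ have the same bits below $x$, then $t=t'$.
\item The numbers $t$ and $t\bmod 2^x$ have the same bits below $x$. If $t<2^x$, then $t$ and $t+2^x$ are below $2^{x+1}$, have the same bits below $x$, and have $x$-th bits $0$ and $1$.
\item If $\mathrm{R}$ is $\Delta^b_1$ and $\mathrm{R}(x)$ holds, then there is a least number satisfying $\mathrm{R}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $v=2^c$, so that $x\le|v|$.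

(1) We have $t\bmod2^{i+1}=(t\bmod2^i)+\mathrm{Bit}(i,t)\,2^i$, and likewise for $t'$. So LIND on $i$ gives $t\bmod2^i=t'\bmod2^i$ for all $i\le x$; take $i=x$.

(2) Write a number as $q2^x+s$ with $s<2^x$. For $y<x$ we have $\lfloor(q2^x+s)/2^y\rfloor=q2^{x-y}+\lfloor s/2^y\rfloor$, and $q2^{x-y}$ is even, so the bits below $x$ are those of $s$. The $x$-th bit is $q\bmod2$.

(3) Suppose that there is no least such number. The formula $\psi(i):=\forall y\le|v|\,(y\le i\to\neg\mathrm{R}(y))$ is equivalent to a $\Sigma^b_1$-formula, since its quantifier is sharply bounded. It holds at $0$, since otherwise $0$ is least. If it holds at $i<|v|$, it holds at $i+1$, since otherwise $i+1$ is least. LIND gives $\psi(|v|)$, contradicting $\mathrm{R}(x)$.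
\end{proof}

\subsection*{Cuts}

An \emph{initial segment} of a model of $\mathsf{S}^1_2$ is a nonempty downward closed subset. A \emph{cut} is an initial segment closed under successor; it contains all standard numbers. Since induction is restricted, a definable cut may be proper. Two facts make cuts into models.

\begin{lemma}[Absoluteness]\label{lem:abs}
Let $C$ be an initial segment of $M\models\mathsf{S}^1_2$, not necessarily definable, closed under $S,+,\cdot,\#$. Then bounded formulas are absolute between $C$ and $M$, and $C\models\mathsf{S}^1_2$.
\end{lemma}

\begin{proof}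
As $|x|\le x$ and $\lfloor x/2\rfloor\le x$, the set $C$ is closed under all terms, so a bounded quantifier with parameters in $C$ has the same range in $C$ and in $M$. This gives absoluteness. The axioms of BASIC are universal, so they hold in $C$. For $\varphi\in\Sigma^b_1$, PIND in $M$ for the formula $x\le a\to\varphi(x)$ yields
\[
\varphi(0)\wedge\forall x\le a\,\big(\varphi(\lfloor x/2\rfloor)\to\varphi(x)\big)\to\varphi(a).
\]
This formula is bounded, so it holds in $C$ for all $a$ and all parameters in $C$, and it implies PIND for $\varphi$ in $C$.
\end{proof}

\begin{lemma}[Shortening]\label{lem:short}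
Let $X$ be a cut of a model of $\mathsf{S}^1_2$. Then $X$ has a subcut $X^\sharp$, definable from $X$, that is closed under $+,\cdot,\#$.
\end{lemma}

\begin{proof}
Put
\begin{align*}
X'&=\{x:\forall y\in X\;\,x+y\in X\},\\
X''&=\{x\in X':\forall y\in X'\;\,xy\in X'\},\\
X^\sharp&=\{x\in X'':\forall y\in X''\;\,x\#y\in X''\}.
\end{align*}
All three sets are downward closed, because $+,\cdot,\#$ are monotone. The set $X'$ contains $0$ and $1$, lies in $X$ (take $y=0$), and is closed under $+$ since $(x+x')+y=x+(x'+y)$. The set $X''$ contains $0$ and $1$ and is closed under $+$ and $\cdot$, since $(x+x')y=xy+x'y$ and $(xx')y=x(x'y)$.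

Let $y\in X''$. From $2^{|y|}\le2y+1\in X''$ we get $0\#y=1\in X''$ and $1\#y=2^{|y|}\in X''$, so $0,1\in X^\sharp$. Let $x,x'\in X^\sharp$. Then $x+x'$, $xx'$ and $x\#x'$ lie in $X''$. From $|x+x'|\le\max(|x|,|x'|)+1$, from $|xx'|\le|x|+|x'|$ and from $|x\#x'|=|x||x'|+1$ we obtain
\begin{align*}
(x+x')\#y&\le\big(\max(x,x')\#y\big)(2y+1),\\
(xx')\#y&\le(x\#y)(x'\#y),\\
(x\#x')\#y&=2^{|x||x'||y|}\,2^{|y|}\le\big(x\#(x'\#y)\big)(2y+1).
\end{align*}
The right-hand sides lie in $X''$; for the last one, $x'\#y\in X''$ and hence $x\#(x'\#y)\in X''$. So $X^\sharp$ is closed under $+,\cdot,\#$, and under successor because it contains $1$.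
\end{proof}

\subsection*{Interpretation existence}

Let $W$ be a theory whose set of axioms has a $\Delta^b_1$-definition, for instance a p-time axiomatized theory. Let $\mathrm{Ref}_W(x)$ be the $\Delta^b_1$-formula ``$x$ is a proof of $\bot$ from $W$'', and let $\mathrm{Con}(W)$ be $\forall x\,\neg\mathrm{Ref}_W(x)$.

\begin{proposition}[Interpretation Existence Lemma: Feferman; over $\mathsf{S}^1_2$, Visser \cite{VisserFormal}]\label{prop:iel}
$\mathsf{S}^1_2+\mathrm{Con}(W)$ interprets $W$, by a one-dimensional parameter-free Henkin interpretation.
\end{proposition}

\section{Writing a number and a cut into a model}\label{sec:writing}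

\subsection*{Where a tower of exponentials can stop}

We want to cut off a model at a place that depends on a given number $a$, in such a way that $a$ becomes definable. A cut has no last element, so $a$ must be recovered as the last element of something else. In $M\models\mathsf{S}^1_2$ consider the initial segments $L_k=\{x:2^x_k{\downarrow}\}$.
\begin{itemize}
\item $L_1$ is closed under multiplication, since $2^x\#2^y=2^{(x+1)(y+1)}$.
\item $L_2$ is closed under addition: if $2^x,2^y\in L_1$, then $2^{x+y}=2^x2^y\in L_1$.
\item $L_3$ is closed under successor: if $2^x\in L_2$, then $2^{x+1}=2^x+2^x\in L_2$.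
\end{itemize}
All three are cuts. The first level that may have a last element is $L_4$. Let
\[
\theta:\quad\exists w\,\big(2^w_4{\downarrow}\wedge\neg\,2^{w+1}_4{\downarrow}\big),\qquad V:=\mathsf{S}^1_2+\theta.
\]
In $M\models V$ the witness $w=w(M)$ is unique: it is the largest element of $L_4$. Write $L=L(M)$ for $L_2$. With $u=2^{2^w}$ we have $u^2=2^{2^{w+1}}$, so $\theta$ says that $u\in L$ and $u^2\notin L$.

The cut $L$ then ends between $u$ and $u^2$, and where exactly it ends is a second piece of information. It is measured by the multipliers of $L$,
\[
J=J(M)=\{j:\forall x\in L\;\,jx\in L\}.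
\]
In every model of $\mathsf{S}^1_2$, $J$ is an initial segment that contains $1$ and is closed under $+$ and $\cdot$, since $(j+j')x=jx+j'x$ and $(jj')x=j(j'x)$. Moreover $J\subseteq L$, because $1\in L$. The next lemma prescribes $w$ and $J$ at the same time.

\begin{definition}\label{def:trunc}
Let $M\models\mathsf{S}^1_2$. Let $E$ be an initial segment of $M$ that contains $1$ and is closed under $+$ and $\cdot$, and let $e\ge1$ be such that $je\in L$ for all $j\in E$. Put
\[
Ee=\{x:\exists j\in E\;\,x\le je\},\qquad M[E,e]=\{y:\exists x\in Ee\;\,y\le2^{2^x}\}.
\]
\end{definition}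

The condition $je\in L$ makes $2^{2^x}$ exist for $x\in Ee$; it holds whenever $E\subseteq J$ and $e\in L$. The set $M[E,e]$ is definable from $E$ and $e$, but $E$ itself need not be definable.

\begin{lemma}[Truncation]\label{lem:trunc}
In the situation of Definition~\ref{def:trunc}:
\begin{enumerate}
\item $M[E,e]$ is an initial segment closed under $S,+,\cdot,\#$, so $M[E,e]\models\mathsf{S}^1_2$.
\item $L(M[E,e])=Ee$ and $J(M[E,e])=E$.
\item If $e=2^{2^a}$ and $e\notin E$, then $M[E,e]\models\theta$ with $w(M[E,e])=a$.
\item If $1\le e'\le e$, then $M[E,e][E,e']=M[E,e']$.
\end{enumerate}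
\end{lemma}

\begin{proof}
(1) The set $Ee$ is an initial segment containing $1$, and it is closed under $+$ because $je+j'e=(j+j')e$. Let $y,y'\le2^{2^x}$ with $x\in Ee$. Then $y+1$, $y+y'$ and $yy'$ are at most $(2^{2^x})^2=2^{2^{x+1}}$. Also $|y||y'|\le(2^x+1)^2\le2^{2x+2}$, so $y\#y'\le2^{2^{2x+2}}$. Both $x+1$ and $2x+2$ lie in $Ee$. Apply Lemma~\ref{lem:abs}.

(2) Note that $E\subseteq Ee\subseteq M[E,e]$. By absoluteness, $x\in L(M[E,e])$ if and only if $2^{2^x}$ exists in $M$ and is at most $2^{2^{x'}}$ for some $x'\in Ee$. This holds if and only if $x\le x'$ for some $x'\in Ee$, that is, $x\in Ee$. Let $j\in E$. If $x\le j'e$ with $j'\in E$, then $jx\le(jj')e$ and $jj'\in E$; so $j\in J(M[E,e])$. Conversely, let $j\in J(M[E,e])$. As $e\in Ee$, we get $je\in Ee$, so $je\le j'e$ for some $j'\in E$, and $j\le j'$ gives $j\in E$.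

(3) We have $2^{2^a}=e\in Ee$. If $2^{2^{a+1}}=e^2$ were at most $je$ with $j\in E$, then $e\le j$ and $e\in E$. So $e^2\notin Ee$, and (2) gives the claim.

(4) For $j\in E$ we have $je'\le je$, so $Ee'\subseteq Ee=L(M[E,e])$. Hence the left-hand side is defined, and every $2^{2^x}$ with $x\in Ee'$ lies in $M[E,e]$, together with everything below it.
\end{proof}

From $w$ we extract two numbers that can be prescribed separately: its length $|w|$, and the number
\[
r=r(M)=w-2^{|w|-1}
\]
that remains when the leading binary digit is deleted. (Lemma~\ref{lem:window} shows that $w\ge1$.) The length will determine the inner structure, and $r$ will carry the bits.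

\begin{example}[Writing one bit]\label{ex:PA}
Let $\mathfrak{M}$ be a nonstandard model of $\mathsf{PA}$, let $\omega$ be its standard cut, and fix a nonstandard $b$. Here $L(\mathfrak{M})=\mathfrak{M}$, so every truncation is defined. Put $I_0=\mathfrak{M}[\omega,2^{2^b}]$. For $t<2^{b-1}$ put $a=2^{b-1}+t$ and $K_t=\mathfrak{M}[\omega,2^{2^a}]$. As $2^{2^a}\notin\omega$, Lemma~\ref{lem:trunc} gives $K_t\models V$ with $w(K_t)=a$ and $J(K_t)=\omega$. In particular, \emph{$V$ is consistent}.

Inside $K_t$ the following are definable without parameters: $a=w$, $b=|w|$, $t=r$, $\omega=J$, and therefore $K_t[J,2^{2^{|w|}}]$, which is $I_0$ by Lemma~\ref{lem:trunc}(4), as $b\le a$. Let $I$ be the formula defining $M[J,2^{2^{|w|}}]$ in a model $M$ of $V$. Given an arithmetical sentence $\varphi$ with code $k$, let $t=2^k$ if $I_0\models\varphi$ and $t=0$ otherwise. Then $K_t$ satisfies the arithmetical sentence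
\[
\varphi^I\leftrightarrow\mathrm{Bit}(\overline k,r)=1.
\]
There is no circularity, since $I_0$ does not change when $t$ does. With $K_t$ in place of $I_0$ the same choice would be circular, as the truth value of $\varphi$ in $K_t$ depends on $t$.
\end{example}

\subsection*{A window in every model of $V$}

To turn the example into an interpretation we must repeat it in an arbitrary model $M$ of $V$, with definable substitutes for $b$ and $\omega$. For $b$ we take $|w|-1$, so that the window $[2^{b-1},2^b)$ in which $a$ ranges lies below $w$ and $2^{2^a}\in L$. The substitute for $\omega$ must lie in $J$ and must omit $2^{2^a}$ for every $a$ in the window. The cut $J$ omits $u$, but nothing prevents it from containing $2^{2^a}$ for $a$ far below $w$. We therefore pass to the double logarithm of $J$, which omits $w$, and shorten it: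
\[
J_2=\{j:2^{2^j}{\downarrow}\text{ and }2^{2^j}\in J\},\qquad J^*=J^*(M)=J_2^\sharp.
\]
The set $J_2$ is a cut, because $2^{2^0}=2\in J$ and $2^{2^{j+1}}=(2^{2^j})^2$; so $J^*$ is defined by Lemma~\ref{lem:short}.

\begin{lemma}[Window]\label{lem:window}
Let $M\models V$.
\begin{enumerate}
\item $J^*\subseteq J$, and $w\ge1$. With $b=|w|-1$ we have $2^b\le w<2^{b+1}$, the number $b$ is nonstandard, and $2^{b-1}\notin J^*$.
\item Let $E\subseteq J^*$ be an initial segment that contains $1$ and is closed under $+$ and $\cdot$. For $t<2^{b-1}$ put $a=2^{b-1}+t$ and $M_{E,t}=M[E,2^{2^a}]$. Then $M_{E,t}\models V$, and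
\[
w(M_{E,t})=a,\qquad|w(M_{E,t})|=b,\qquad r(M_{E,t})=t,\qquad J(M_{E,t})=E.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $j\in J^*$, then $j\le2^{2^j}\in J$, so $j\in J$. Since $u\in L$ and $u\cdot u\notin L$, we have $u\notin J$, that is, $w\notin J_2$. So $w\notin J^*$, and in particular $w\ge1$. The cut $J^*$ is closed under doubling and $w<2^{b+1}$, so $2^b\notin J^*$. As $J^*$ contains all standard numbers, $2^b$ is nonstandard, and hence so is $b$. Doubling once more, $2^{b-1}\notin J^*$.

(2) We have $a<2^b\le w$, so $2^{2^a}\le u\in L$; as $E\subseteq J$, the truncation is defined. Since $2^{2^a}\ge2^{b-1}\notin J^*$, we have $2^{2^a}\notin E$. Lemma~\ref{lem:trunc} gives $M_{E,t}\models V$, $w(M_{E,t})=a$ and $J(M_{E,t})=E$. Finally $2^{b-1}\le a<2^b$ gives $|a|=b$, and $a-2^{b-1}=t$.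
\end{proof}

The point of part (2) is that $E$ and $t$ may be defined by any means, for instance from $\mathsf{T}$ or from a structure in which $M$ is interpreted, and still become definable in $M_{E,t}$ by fixed arithmetical formulas.

\section{Reading a predicate without induction}\label{sec:reading}

Let $\tau$ be a subset of a model of $\mathsf{S}^1_2$. We say that $t$ \emph{agrees with $\tau$ below $x$} if $\forall y<x\,(\mathrm{Bit}(y,t)=1\leftrightarrow y\in\tau)$. The next lemma is the only place where the lack of induction for $\mathsf{T}$ has to be overcome, and it serves for both theorems.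

\begin{lemma}[Reading]\label{lem:read}
Let $D$ be a consistent theory and $W$ a p-time axiomatized theory. Suppose that we are given
\begin{enumerate}
\item[(a)] an interpretation $Y:\mathsf{S}^1_2\lhd D$;
\item[(b)] an element $c$ of $Y$, definable without parameters, such that in every model of $D$ the element $c$ is nonstandard and $2^c$ exists in $Y$;
\item[(c)] a subset $\tau$ of $Y$, definable without parameters;
\item[(d)] a translation $K_t$ of the language of $W$, of the same dimension as $Y$, with a parameter $t$ on which it depends only as an element of $Y$, and defining a structure $K_t(M)$ for all $M\models D$ and $t<2^c$.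
\end{enumerate}
Suppose that for every axiom $\alpha$ of $W$ there is a natural number $k$ such that $K_t(M)\models\alpha$ whenever $M\models D$ and $t<2^c$ agrees with $\tau$ below $k$. Then $W$ is consistent, and $D$ interprets $W$.
\end{lemma}

\begin{proof}
\emph{Consistency.} Take finitely many axioms of $W$, let $k$ be the largest of their bounds, and let $M\models D$. The standard number $t=\sum\{2^y:y<k,\ y\in\tau\}$ agrees with $\tau$ below $k$, and $t<2^k\le2^c$ as $c$ is nonstandard. So $K_t(M)$ satisfies the given axioms. By compactness $W$ is consistent.

\emph{How far $\tau$ is coded.} Work in $Y=Y(M)$ for $M\models D$, and let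
\[
Q=\{x\le c:\exists t<2^x\;\,t\text{ agrees with }\tau\text{ below }x\}.
\]
We use Lemma~\ref{lem:bits}. The set $Q$ contains $0$, with witness $0$. It is downward closed: if $t$ is a witness for $x$ and $x'\le x$, then $t\bmod2^{x'}$ is a witness for $x'$. If $t$ is a witness for $x<c$, then $t+2^x$ or $t$ is a witness for $x+1$, according to whether $x\in\tau$ or not. The witness for $x\in Q$ is unique; call it $t_x$. None of this uses induction for $\tau$.

With induction we would conclude that $c\in Q$. Without it, $Q$ may be a cut below $c$, and then we need either a definable nonstandard element of $Q$ or another way to interpret $W$. Refutations of $W$ decide between the two. Let $\chi$ be the sentence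
\[
c\in Q\;\vee\;\exists x\in Q\;\mathrm{Ref}_W(x).
\]

\emph{Case $\chi$.} If some $x\in Q$ satisfies $\mathrm{Ref}_W$, let $p$ be the least element of $Y$ satisfying $\mathrm{Ref}_W$. It exists by Lemma~\ref{lem:bits}(3), since $x\le c$, and $p\in Q$ since $p\le x$. It is nonstandard: $W$ is consistent, so $\mathsf{S}^1_2\vdash\neg\mathrm{Ref}_W(\overline n)$ for every $n$ by Proposition~\ref{prop:S12}(3). If no $x\in Q$ satisfies $\mathrm{Ref}_W$, then $c\in Q$, and we let $p=c$, which is nonstandard by (b). In either event $p$ and $t=t_p$ are definable without parameters, $t<2^p\le2^c$, and $t$ agrees with $\tau$ below every standard $k$. So $K_t(M)\models W$. Substituting the definition of $t$ for the parameter gives an interpretation of $W$ in $D+\chi$.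

\emph{Case $\neg\chi$.} Every element of $Q$ is below $c$, so $Q$ is a cut, and no element of $Q$ satisfies $\mathrm{Ref}_W$. By Lemmas~\ref{lem:short} and~\ref{lem:abs}, $Q^\sharp\models\mathsf{S}^1_2+\mathrm{Con}(W)$, since $\mathrm{Ref}_W$ is bounded. Proposition~\ref{prop:iel}, applied inside $Q^\sharp$, gives an interpretation of $W$ in $D+\neg\chi$.

The second interpretation has the dimension of $Y$, because the Henkin interpretation is one-dimensional, and the first has this dimension by (d). Lemma~\ref{lem:cases} combines them.
\end{proof}

The existence of $2^c$ is used twice: it provides room for the witnesses $t_x$, and it makes $c$ small enough for LIND. The case $\neg\chi$ cannot carry the whole proof when $W$ interprets $D$ in turn. If $D$ proved $\neg\chi$, then $D$, and hence $W$, would interpret $\mathsf{S}^1_2+\mathrm{Con}(W)$, which the argument in Section~\ref{sec:intro}, applied to $W$, excludes.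

\section{The counterexample}\label{sec:counter}

We prove Theorem~\ref{thm:one} with $A=V$ and $N$ the identity. The theory $V$ is finitely axiomatized and sequential by Proposition~\ref{prop:S12}(1), and consistent by Example~\ref{ex:PA}. Let $D=V+\mathsf{TB}^-_N$; its biconditionals are equivalent to $\mathsf{T}(\overline{\ulcorner\varphi\urcorner})\leftrightarrow\varphi$.

\subsection*{The theory $U$}

We write down what holds in the models $K_t$ of Example~\ref{ex:PA}. In $M\models V$ let
\[
I=I(M)=M[J,2^{2^{|w|}}].
\]
This truncation is defined, since $|w|\le w$ gives $2^{2^{|w|}}\le u\in L$. Let $\eta$ be the sentence $2^{2^{|w|}}\notin J$, and let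
\[
U=V+\eta+\big\{\varphi^I\leftrightarrow\mathrm{Bit}(\overline{\ulcorner\varphi\urcorner},r)=1\;:\;\varphi\text{ an arithmetical sentence}\big\}.
\]
As $w$, $r$, $J$ and $I$ have parameter-free arithmetical definitions, $U$ is an extension of $\mathsf{S}^1_2$. It is p-time axiomatized: from a candidate axiom one reads off the code in the numeral, computes $\varphi^I$, and compares. The axiom $\eta$ makes $I$ a model of $\theta$. If $\eta$ fails, then $L(I)=J\,2^{2^{|w|}}=J$ is closed under squaring, and $\theta$ fails in $I$.

\subsection*{$U$ interprets $D$}

Let $M\models U$. By $\eta$ and Lemma~\ref{lem:trunc}(1),(3), $I\models V$. Take $I$ as domain, with the restricted arithmetical operations, and translate $\mathsf{T}(x)$ as $\mathrm{Bit}(x,r)=1$ with $r=r(M)$ computed in $M$. Let $k=\ulcorner\varphi\urcorner$. Since $I\models\mathsf{S}^1_2$, the formula $\underline k(y)$ defines in $I$ the value of $\overline k$, and this value is the same in $I$ and in $M$. So the translation of the biconditional for $\varphi$ is equivalent to $\mathrm{Bit}(\overline k,r)=1\leftrightarrow\varphi^I$, an axiom of $U$.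

\subsection*{Truncations of a model of $V$}

Let $M\models V$, and let $b$ and $J^*$ be as in Lemma~\ref{lem:window}. Put
\[
I^*=I^*(M)=M[J^*,2^{2^b}],\qquad M_t=M_{J^*,t}\quad(t<2^{b-1}).
\]
The truncation $I^*$ is defined, because $2^{2^b}\le u\in L$ and $J^*\subseteq J$. Its definition involves neither $\mathsf{T}$ nor $t$. By Lemma~\ref{lem:window}(2), $M_t\models V$ with $w(M_t)=a=2^{b-1}+t$, $|w(M_t)|=b$, $r(M_t)=t$ and $J(M_t)=J^*$. Since $2^{2^b}\ge2^{b-1}\notin J^*$, we have $M_t\models\eta$. Moreover $b=|a|\le a$, so Lemma~\ref{lem:trunc}(4) gives
\[
I(M_t)=M_t[J^*,2^{2^b}]=M[J^*,2^{2^b}]=I^*(M);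
\]
see Figure~\ref{fig:line}. By absoluteness of $\mathrm{Bit}$, for each arithmetical sentence $\varphi$,
\begin{equation}\label{eq:key1}
M_t\models\big(\varphi^I\leftrightarrow\mathrm{Bit}(\overline{\ulcorner\varphi\urcorner},r)=1\big)\quad\Longleftrightarrow\quad M\models\big(\varphi^{I^*}\leftrightarrow\mathrm{Bit}(\overline{\ulcorner\varphi\urcorner},t)=1\big).
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.92]
\draw[->] (0,0) -- (12,0);
\foreach \x/\s in {0/{$0$},2.4/{$2^{b-1}$},3.4/{$a$},4.4/{$2^b$},5.3/{$w$},6.5/{$2^{2^b}$},8.1/{$2^{2^a}$},9.7/{$2^{2^w}$},11.3/{$2^{2^{w+1}}$}}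
  \draw (\x,-0.08) -- (\x,0.08) node[above] {\s};
\draw[very thick] (2.4,0) -- (4.4,0);
\draw[thick] (0,-0.5) -- (1.4,-0.5) node[right] {$J^*$};
\draw[thick] (0,-1.0) -- (7.2,-1.0) node[right] {$L(I^*)=J^*2^{2^b}$};
\draw[thick] (0,-1.5) -- (8.8,-1.5) node[right] {$L(M_t)=J^*2^{2^a}$};
\draw[thick] (0,-2.0) -- (10.4,-2.0) node[right] {$L(M)$};
\end{tikzpicture}
\caption{The numbers of a model $M$ of $\mathsf{S}^1_2+\theta$, not to scale. For a model $X$, the cut $L(X)$ consists of the $x$ for which $2^{2^x}$ exists in $X$. The number $a=2^{b-1}+t$ ranges over the thick window. The truncation $M_t$ defines $a$, hence $b$ and $t$, and it defines $J^*$. From $b$ and $J^*$ it defines $I^*$, which is the same for all $t$.}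
\label{fig:line}
\end{figure}

\subsection*{$U$ is consistent, and $D$ interprets $U$}

We apply Lemma~\ref{lem:read} with $W=U$. The theory $D$ is consistent by Remark~\ref{rem:basic}(1). Let $Y$ be the identity, and let $c=b-1$; it is nonstandard and $2^c\le w$ exists by Lemma~\ref{lem:window}(1). Let $K_t$ define $M_t$. It remains to choose $\tau$. By \eqref{eq:key1} the bits of $t$ should give truth in $I^*$, whereas $\mathsf{T}$ gives truth in $M$; but truth of $\varphi$ in $I^*$ is truth of $\varphi^{I^*}$ in $M$. Let $f$ be the p-time function $\ulcorner\varphi\urcorner\mapsto\ulcorner\varphi^{I^*}\urcorner$, and in $(M,\mathsf{T})\models D$ let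
\[
\tau=\{x:x\text{ codes an arithmetical sentence and }\mathsf{T}(f(x))\}.
\]
Since $\varphi^{I^*}$ is a sentence without $\mathsf{T}$, Proposition~\ref{prop:S12}(3) and the biconditional for $\varphi^{I^*}$ show that $\ulcorner\varphi\urcorner\in\tau$ if and only if $M\models\varphi^{I^*}$. The axioms of $V+\eta$ hold in $M_t$ for all $t<2^c$. If $t$ agrees with $\tau$ below $\ulcorner\varphi\urcorner+1$, then the right-hand side of \eqref{eq:key1} holds, so the axiom of $U$ for $\varphi$ holds in $M_t$. By Lemma~\ref{lem:read}, $U$ is consistent and $D$ interprets $U$. This proves Theorem~\ref{thm:one}. \qed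

\begin{remark}
In a model of $U$ the number $r$ is below $2^{2^{|w|}}$, so it is an element of $I$, and its standard bits list the true sentences of $I$. By Tarski's theorem $r$ is not definable in $I$ without parameters. It becomes definable only in the larger model, whose shape records it.
\end{remark}

\section{Interpreting $\mathsf{S}^1_2+\theta$ in $\mathsf{S}^1_2$}\label{sec:theta}

For a general $A$ we need a model of $V$ inside every model of $A$, and we need to pass between different number systems. We quote four further results. For a finitely axiomatized $D$, let $\mathrm{Con}_n(D)$ say that there is no proof of $\bot$ from $D$ that uses only formulas of quantifier-alternation complexity at most $n$. It has the form $\forall x\,\psi(x)$ with $\psi$ bounded.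

\begin{proposition}[Pudl\'ak \cite{Pudlak}]\label{prop:iso}
Let $D$ be sequential and $N_1,N_2:\mathsf{S}^1_2\lhd D$. There are $D$-definable cuts $C_i$ of $N_i$, closed under the functions of $\mathsf{S}^1_2$, and a $D$-definable relation $F$ between $C_1$ and $C_2$ that is closed under the equalities of $N_1$ and $N_2$ and induces an isomorphism of $C_1$ onto $C_2$.
\end{proposition}

\begin{proposition}[Pudl\'ak \cite{Pudlak}; Visser \cite{VisserSmall,VisserCoord}]\label{prop:conn}
Let $D$ be finitely axiomatized and sequential. For every $n$, $D$ interprets $\mathsf{S}^1_2+\mathrm{Con}_n(D)$. For all sufficiently large $n$, $\mathsf{S}^1_2+\mathrm{Con}_n(D)$ interprets $D$.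
\end{proposition}

Let $\mathsf{exp}$ say that $2^x$ exists for all $x$. Let $\mathrm{supexp}(0)=1$ and $\mathrm{supexp}(x+1)=2^{\mathrm{supexp}(x)}$, formalized by the existence of the sequence of intermediate values, and let $\mathsf{supexp}$ say that this function is total. Let $\mathsf{Q}$ be Robinson's arithmetic and $\mathsf{I}\Delta_0$ arithmetic with induction for bounded formulas.

\begin{proposition}\label{prop:supexp}
$\mathsf{S}^1_2+\mathsf{exp}=\mathsf{I}\Delta_0+\mathsf{exp}$. Further, $\mathsf{I}\Delta_0+\mathsf{supexp}\vdash\mathrm{Con}(\mathsf{Q})$ (Wilkie--Paris \cite{WP}), and $\mathsf{S}^1_2$ is interpretable in $\mathsf{Q}$, verifiably in $\mathsf{S}^1_2$, as $\mathsf{S}^1_2$ is finitely axiomatized. Hence $\mathsf{I}\Delta_0+\mathsf{supexp}\vdash\mathrm{Con}(\mathsf{S}^1_2)$.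
\end{proposition}

\begin{proposition}[Formalized second incompleteness theorem: Wilkie--Paris \cite{WP}; Buss]\label{prop:g2}
$\mathsf{S}^1_2\vdash\mathrm{Con}(\mathsf{S}^1_2)\to\mathrm{Con}\big(\mathsf{S}^1_2+\neg\mathrm{Con}(\mathsf{S}^1_2)\big)$.
\end{proposition}

Proposition~\ref{prop:iso} will be used through two consequences.

\begin{lemma}[Transfer]\label{lem:transfer}
In the situation of Proposition~\ref{prop:iso}, let $M\models D$.
\begin{enumerate}
\item For each natural number $k$, the relation $F$ holds between all representatives of $k$ in $N_1$ and all representatives of $k$ in $N_2$, and it relates them to nothing else.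
\item If $\forall x\,\psi(x)$, with $\psi$ bounded, holds in $N_2(M)$, then it holds in every initial segment $C$ of $C_1$ that is closed under the functions of $\mathsf{S}^1_2$. The same holds with the indices exchanged.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The term $\overline k$ has the same value in $C_i$ and in $N_i(M)$, an isomorphism preserves values of closed terms, and $F$ is closed under the equalities. (2) The image of $C$ under the isomorphism is an initial segment of $N_2(M)$ closed under the functions, so it satisfies $\forall x\,\psi(x)$ by Lemma~\ref{lem:abs}.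
\end{proof}

\begin{lemma}\label{lem:V}
$\mathsf{S}^1_2$ interprets $V=\mathsf{S}^1_2+\theta$, without parameters.
\end{lemma}

By Lemma~\ref{lem:trunc}(3) it would be enough to find a definable cut $E\subseteq J$ closed under $+$ and $\cdot$ and a number $e=2^{2^a}\in L$ outside $E$. In a model of $\mathsf{PA}$ every definable cut is the whole model, so this cannot be done directly. We first move to an internal model of $\neg\mathrm{Con}(\mathsf{S}^1_2)$, where some function fails to be total and its domain is a proper cut. There is no least element outside a cut, so $e$ depends on a parameter. The parameter is removed at the end by trading $V$ for the universal statement $\mathrm{Con}_n(V)$, which survives intersections of cuts.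

\begin{proof}
\emph{Step 1: with a parameter, in $\mathsf{S}^1_2+\neg\mathrm{Con}(\mathsf{S}^1_2)$.} Let $\beta(z)$ say: $2^z$ does not exist, or $\mathsf{exp}$ holds and $\mathrm{supexp}(z)$ is undefined. In a model $M$ of $\mathsf{S}^1_2+\neg\mathrm{Con}(\mathsf{S}^1_2)$ some $z$ satisfies $\beta$: if $\mathsf{exp}$ holds, then $M\models\mathsf{I}\Delta_0+\mathsf{exp}$, and $\mathsf{supexp}$ fails by Proposition~\ref{prop:supexp}. Let $\beta(z)$ hold. We define from $z$ an initial segment of $M$ that is a model of $V$.

Suppose that $\mathsf{exp}$ fails, so $z\notin L_1$. We take four logarithms: put $z_0=z$ and $z_{i+1}=|z_i|-1$, so that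
\[
2^{z_{i+1}}\le z_i\qquad\text{and}\qquad z_i+1\le2^{z_{i+1}+1}.
\]
All $z_i$ are nonstandard: $z_0$ lies outside the cut $L_1$, and if $z_{i+1}$ were standard, the second inequality would make $z_i$ standard. Let $a=z_4$ and $e=2^a_2$. The first inequality gives successively $2^a_1\le z_3$, $2^a_2\le z_2$, $2^a_3\le z_1$ and $2^a_4\le z$. So $2^a_4$ exists, that is, $e\in L$. On the other hand $2^{a+1}_5$ does not exist. If it did, the second inequality would give successively
\[
z_3+1\le2^{a+1}_1,\qquad z_2+1\le2^{a+1}_2,\qquad z_1+1\le2^{a+1}_3,\qquad z+1\le2^{a+1}_4\in L_1,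
\]
so $z\in L_1$. Since $e^2=2^{a+1}_2$, this says that $e^2\notin L_3$. Let $E=(J\cap L_3)^\sharp$; here $J\cap L_3$ is a cut, as an intersection of two cuts. Then $e\notin E$, because $E$ is closed under squaring and $E\subseteq L_3$. As $E\subseteq J$ and $e\in L$, the truncation $M[E,e]$ is defined, and it is a model of $V$ by Lemma~\ref{lem:trunc}.

Suppose that $\mathsf{exp}$ holds, so $L=M$ and $\mathrm{supexp}(z)$ is undefined. The set $X=\{x:\mathrm{supexp}(x)\text{ is defined}\}$ is a cut: an initial part of a computation sequence is a computation sequence, and by $\mathsf{exp}$ each one can be extended by a step. Let $E=X^\sharp$. Then $z\notin E$, so $2^{2^z}\notin E$, and $M[E,2^{2^z}]\models V$ by Lemma~\ref{lem:trunc}.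

\emph{Step 2: with a parameter, in $\mathsf{S}^1_2$.} By Propositions~\ref{prop:g2} and~\ref{prop:iel} there is a one-dimensional parameter-free interpretation $H$ of $\mathsf{S}^1_2+\neg\mathrm{Con}(\mathsf{S}^1_2)$ in $\mathsf{S}^1_2+\mathrm{Con}(\mathsf{S}^1_2)$. Let $\alpha(z)$ be
\[
\big(\neg\mathrm{Con}(\mathsf{S}^1_2)\wedge\beta(z)\big)\vee\big(\mathrm{Con}(\mathsf{S}^1_2)\wedge\delta_H(z)\wedge\beta^H(z)\big).
\]
Then $\mathsf{S}^1_2\vdash\exists z\,\alpha(z)$ by Step 1. Let $S(z)=\mathsf{S}^1_2+\alpha(z)$, with $z$ a new constant. It interprets $V$ by Lemma~\ref{lem:cases}: apply Step 1 in the model itself if $\mathrm{Con}(\mathsf{S}^1_2)$ fails, and inside $H$ otherwise. Both translations are one-dimensional.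

\emph{Step 3: removing the parameter.} The theory $V$ is finitely axiomatized and sequential. By Proposition~\ref{prop:conn} fix $n$ such that $\mathsf{S}^1_2+\mathrm{Con}_n(V)$ interprets $V$. By the same proposition $V$, and hence $S(z)$, interprets $\mathsf{S}^1_2+\mathrm{Con}_n(V)$. Apply Proposition~\ref{prop:iso} in the sequential theory $S(z)$ to the identity and to this interpretation. By Lemma~\ref{lem:transfer}(2) we obtain a cut $C_z$ of the ambient numbers, closed under the functions, on which $\mathrm{Con}_n(V)$ holds. Reading $z$ as a variable, $\mathsf{S}^1_2$ proves these properties of $C_z$ for all $z$ with $\alpha(z)$. Put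
\[
C=\{x:\forall z\,(\alpha(z)\to x\in C_z)\}.
\]
As an intersection of cuts closed under the functions, $C$ is such a cut. As $\exists z\,\alpha(z)$, it is an initial segment of some $C_z$, so $C\models\mathsf{S}^1_2+\mathrm{Con}_n(V)$ by Lemma~\ref{lem:abs}. The definition of $C$ has no parameters. So $\mathsf{S}^1_2$ interprets $\mathsf{S}^1_2+\mathrm{Con}_n(V)$, and hence $V$.
\end{proof}

\section{The general case}\label{sec:general}

We prove Theorem~\ref{thm:two}. Let $D=A+\mathsf{TB}^-_N$. The theory $A$ is not arithmetical, so we first replace it by an arithmetical theory. By Proposition~\ref{prop:conn} fix $n$ such that $B=\mathsf{S}^1_2+\mathrm{Con}_n(A)$ is mutually interpretable with $A$, say $R:B\lhd A$ and $P:A\lhd B$. The theory $B$ is sequential.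

\subsection*{The theory $U$}

In Section~\ref{sec:counter} the inner structure had to satisfy $\theta$, and was therefore built from $J$ and $|w|$. Now it has to satisfy $B$, which short cuts inherit, so $J$ itself can serve, and $P(J)$ is the internal model of $A$. Let $U$ be
\begin{multline*}
V+\text{``$J$ is closed under $\#$''}+\mathrm{Con}_n(A)^J\\
+\big\{(\varphi^P)^J\leftrightarrow\mathrm{Bit}(\overline{\ulcorner\varphi\urcorner},r)=1\;:\;\varphi\text{ a sentence of the language of }A\big\}.
\end{multline*}
It is an extension of $\mathsf{S}^1_2$, and it is p-time axiomatized because $\varphi\mapsto(\varphi^P)^J$ is p-time computable.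

\subsection*{$U$ interprets $D$}

Work in a model of $U$. The initial segment $J$ contains $1$ and is closed under $+,\cdot,\#$, so $J\models B$ by Lemma~\ref{lem:abs}, and $P(J)\models A$. We interpret the language of $A$ by $P(J)$. The predicate $\mathsf{T}$ applies to the $N$-numbers of $P(J)$, while the bits of $r$ are indexed by ambient numbers, so we need a bridge between the two. Apply Proposition~\ref{prop:iso} in $B$ to the identity and to the interpretation of $\mathsf{S}^1_2$ given by $N$ inside $P$, and use the result inside $J$. This gives a cut $J_0$ of $J$ and an isomorphism $F$ from $J_0$ onto a cut of the $N$-numbers of $P(J)$. Translate $\mathsf{T}(\vec x)$ as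
\[
\exists i\in J_0\,\big(F(i,\vec x)\wedge\mathrm{Bit}(i,r)=1\big).
\]
This formula respects the equality of $P$. Indeed, let $F(i,\vec x)$ hold and let $\vec x'$ be componentwise $P$-equal to $\vec x$. In $P(J)$ the tuples are identical and lie in the domain of $N$, so they are equal as $N$-numbers, and $F$ is closed under that equality.

Let $k=\ulcorner\varphi\urcorner$, and let $\vec x$ satisfy $\delta_N\wedge\underline k^N$ in $P(J)$. Then $\vec x$ represents $k$ among the $N$-numbers, so by Lemma~\ref{lem:transfer}(1) $F(i,\vec x)$ holds for $i=k$ and for no other $i$. Thus the translation of $\mathsf{T}(\vec x)$ is equivalent to $\mathrm{Bit}(\overline k,r)=1$, and hence, by the axiom of $U$ for $\varphi$, to $(\varphi^P)^J$, the translation of $\varphi$.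

\subsection*{Truncations inside a model of $A$}

Let $M\models A$. Lemma~\ref{lem:V}, applied inside $R(M)$, gives a definable model $Y$ of $V$; let $b$ and $J^*$ be computed in $Y$. We need a cut $E\subseteq J^*$ of $Y$ that satisfies $B$. Apply Proposition~\ref{prop:iso} in $B$ to the identity and to the interpretation of Lemma~\ref{lem:V}, and use the result inside $R(M)$. This gives a cut $C^Y$ of $Y$ that is definably isomorphic to a cut of $R(M)$. Let $E=(C^Y\cap J^*)^\sharp$. Since $R(M)\models\mathrm{Con}_n(A)$, Lemmas~\ref{lem:abs} and~\ref{lem:transfer}(2) give $E\models B$. The cut $E$ is definable in $M$ without parameters and without $\mathsf{T}$. For a sentence $\varphi$ of the language of $A$, let $\varphi^\diamond$ be the sentence of the language of $A$ that expresses $E\models\varphi^P$, that is, the translation of $\varphi^P$ along $E$.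

For $t<2^{b-1}$ in $Y$, Lemma~\ref{lem:window}(2) gives $Y_{E,t}\models V$ with $r(Y_{E,t})=t$ and $J(Y_{E,t})=E$. So $Y_{E,t}$ satisfies all axioms of $U$ other than the biconditionals, and for each $\varphi$,
\begin{multline}\label{eq:key2}
Y_{E,t}\models\big((\varphi^P)^J\leftrightarrow\mathrm{Bit}(\overline{\ulcorner\varphi\urcorner},r)=1\big)\\
\Longleftrightarrow\quad\big(M\models\varphi^\diamond\text{ if and only if }Y\models\mathrm{Bit}(\overline{\ulcorner\varphi\urcorner},t)=1\big).
\end{multline}

\subsection*{$U$ is consistent, and $D$ interprets $U$}

We apply Lemma~\ref{lem:read} with $W=U$, the interpretation $Y$, the element $c=b-1$ of $Y$, and $K_t$ defining $Y_{E,t}$. The theory $D$ is consistent by Remark~\ref{rem:basic}(1), condition (b) holds by Lemma~\ref{lem:window}(1), and $K_t$ has the dimension of $Y$ because $Y_{E,t}$ is a substructure of $Y$. For $\tau$ we again need a bridge, now from $Y$ to the $N$-numbers. Apply Proposition~\ref{prop:iso} in $A$ to the interpretations of $\mathsf{S}^1_2$ given by $E$ and by $N$. This gives a cut $E_0$ of $E$ and an isomorphism $G$ from $E_0$ onto a cut of the $N$-numbers. Let $f$ be the p-time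 function $\ulcorner\varphi\urcorner\mapsto\ulcorner\varphi^\diamond\urcorner$, computed in $E$. In $(M,\mathsf{T})\models D$ let $\tau$ be the set of $x\in E_0$ such that $x$ codes, in $E$, a sentence of the language of $A$ and
\[
\exists v\in E_0\,\exists\vec y\,\big(v=f(x)\wedge G(v,\vec y)\wedge\mathsf{T}(\vec y)\big).
\]
The variable $x$ occurs only in formulas that respect the equality of $Y$, so $\tau$ is a definable subset of $Y$.

Let $k=\ulcorner\varphi\urcorner$ and $l=\ulcorner\varphi^\diamond\urcorner$. Both are standard, so they lie in $E_0$, and $f(k)=l$ in $E$ by Proposition~\ref{prop:S12}(3). By Lemma~\ref{lem:transfer}(1), the tuples $\vec y$ with $G(l,\vec y)$ are exactly those satisfying $\delta_N\wedge\underline l^N$, and there is at least one. The predicate $\mathsf{T}$ need not respect the equality of $N$, but the biconditional for $\varphi^\diamond$ speaks about all these tuples: each of them satisfies $\mathsf{T}(\vec y)\leftrightarrow\varphi^\diamond$. Hence $k\in\tau$ if and only if $M\models\varphi^\diamond$. If $t<2^c$ agrees with $\tau$ below $k+1$, then the right-hand side of \eqref{eq:key2} holds, so the axiom of $U$ for $\varphi$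 holds in $Y_{E,t}$. The other axioms hold for all $t<2^c$. By Lemma~\ref{lem:read}, $U$ is consistent and $D$ interprets $U$. This proves Theorem~\ref{thm:two}. \qed

\begin{remark}[Use of the hypotheses]
Finite axiomatizability of $A$ is used to obtain $B$ from Proposition~\ref{prop:conn}. Sequentiality of $A$ is used there and for the isomorphism $G$. Consistency of $A$ is used only to make $U$ consistent in Lemma~\ref{lem:read}; an inconsistent $A+\mathsf{TB}^-_N$ is mutually interpretable with the inconsistent extension of $\mathsf{S}^1_2$. The interpretation $N$ enters only through the isomorphisms $F$ and $G$, and only at standard numbers; the theory $U$ does not depend on $N$. Efficiency of the coding makes $U$ p-time axiomatized and $f$ p-time computable.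
\end{remark}

\begin{thebibliography}{9}

\bibitem{Pudlak}
Pudl\'ak, \emph{Cuts, consistency statements and interpretations}, J. Symbolic Logic 50 (1985).

\bibitem{VisserFormal}
A. Visser, \emph{The formalization of interpretability}, Studia Logica 50 (1991).

\bibitem{VisserSmall}
A. Visser, \emph{The unprovability of small inconsistency}, Arch. Math. Logic 32 (1993).

\bibitem{VisserCoord}
A. Visser, \emph{Can we make the second incompleteness theorem coordinate free?}, J. Logic Comput. 21 (2011).

\bibitem{VisserEnayat}
A. Visser, \emph{Enayat Theories}, arXiv:1909.08877 (2019).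

\bibitem{WP}
Wilkie and Paris, Ann. Pure Appl. Logic 35 (1987).

\end{thebibliography}
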